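# Limit groups are measure equivalent to free groups

## 1. Orbit relations, graphs, cost and measure equivalence

All statements about measure spaces are modulo null sets. Probability spaces are standard, "pmp" means probability measure preserving, and all groups are countable.

**Definition 1.1 (orbit relation).** A pmp action $G\curvearrowright(X,\mu)$ is free if almost every point has trivial stabilizer. Its orbit relation is $R_G=\{(x,gx):x\in X,\ g\in G\}$. For a Borel set $Y\subset X$ we write $R|Y=R\cap(Y\times Y)$. More generally a pmp relation $R$ is a Borel equivalence relation with countable classes such that Borel partial injections with graph in $R$ preserve $\mu$. It is aperiodic if almost every class is infinite.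

**Example 1.2.** Let $G$ be infinite. The Bernoulli action on $\{0,1\}^G$ with fair coins, $(g\omega)(h)=\omega(g^{-1}h)$, is free: if $g\ne1$ and $g\omega=\omega$, then $\omega(g^{-1}h)=\omega(h)$ for all $h$; there are infinitely many $h$ for which the pairs $\{h,g^{-1}h\}$ are pairwise disjoint, and each equality has probability $\frac12$ independently, so this is a null event. It is also ergodic. If $G\curvearrowright X$ is any pmp action, then $X\times\{0,1\}^G$ is a free one.

An extension $\tilde X\to X$ of free pmp actions of $G$ is a measure-preserving $G$-map, for instance $X\times\{0,1\}^G\to X$.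

We shall often choose points, edges or paths inside orbits, and the choices must be Borel. The device is always the same. In a free action a point of the orbit of $x$ is encoded by a group element, and a path from $x$ by a finite sequence of group elements with labels. There are countably many codes, each is valid on a Borel set of $x$, and we take the first code with the required property in a fixed enumeration.

Our main computational tool is mass transport: for Borel $\phi:R\to[0,\infty]$ on a pmp relation,
$$\int\sum_y\phi(x,y)\,d\mu(x)=\int\sum_y\phi(y,x)\,d\mu(x).\tag{1}$$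
If $x$ sends mass $\phi(x,y)$ to $y$, the expected mass sent equals the expected mass received.

**Lemma 1.3.** (a) *In an aperiodic pmp relation one cannot choose, in a Borel way, a nonempty finite subset of the class for a set of classes of positive measure.* (b) *In an aperiodic pmp relation, for $Y$ Borel, almost every class that meets $Y$ meets it in an infinite set. If $T$ is a measure-preserving automorphism of a finite measure space $Y$ and $Y'\subset Y$, then for a.e. $y$ whose $T$-orbit meets $Y'$ one has $T^iy\in Y'$ for infinitely many $i>0$.*

*Proof.* (a) Suppose $S([x])$ is chosen for $x$ in an invariant set $A$ of positive measure. Let each $x\in A$ send mass $1/|S([x])|$ to each point of $S([x])$. The total sent is $\mu(A)\leq 1$. A chosen point receives infinite mass, so the set of chosen points is null. Its saturation $A$ is then null, a contradiction. (b) The first part is (a) applied to $S=Y\cap[x]$. The second part is clear on finite orbits. On an infinite orbit, if the set of $i\in\mathbb Z$ with $T^iy\in Y'$ is nonempty and bounded above, its largest element selects one point of the orbit, so (a) excludes this. $\square$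

**Definition 1.4 (graph, cost, treeing).** A graph on $X$ in $R$ is a symmetric Borel subset $K$ of $R\setminus\mathrm{diag}$, whose elements are viewed as unordered edges. Its cost is $C(K)=\frac12\int\deg_K\,d\mu$. A set generates $R$ if it generates $R$ as an equivalence relation. The cost $C(R)$ is the infimum of $C(K)$ over generating graphs $K$. A treeing is a generating graph which is a tree on almost every class, and $R$ is treeable if it has a treeing.

**Example 1.5.** If $F_n$ with basis $S$ acts freely, the graph $K=\{\{x,sx\}:s\in S\}$ is a copy of the Cayley tree on each orbit. Every degree is $2n$, so $K$ is a treeing of cost $n$. If an automorphism $T$ has infinite orbits, the graph $\{\{x,Tx\}\}$ is a treeing of cost 1 of its orbit relation.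

Two bookkeeping remarks. *Counting:* let $Z_1,\dots,Z_q\subset X$ be Borel and let $e$ be an injective Borel map from $\bigsqcup_lZ_l$ to the edges of $K$ with $e(z)$ in the class of $z$. Then $C(e(\bigsqcup Z_l))=\sum_l\mu(Z_l)$. Indeed, let $z$ send $\frac12$ to each endpoint of $e(z)$; then each point receives half the number of edges of $e(\bigsqcup Z_l)$ at it. Without injectivity one gets $\le$. *Pulling back:* in an extension $\tilde X\to X$ of free actions a graph $K$ pulls back to $\{(\tilde x,g\tilde x):(x,gx)\in K\}$, which has the same cost. Generation is preserved, because a path from $x$ to $gx$, written as a sequence of group elements, lifts to a path from $\tilde x$ to $g\tilde x$.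

**Definition 1.6 (hyperfinite).** A relation is hyperfinite if it is an increasing union of Borel subrelations with finite classes.

**Example 1.7.** On $\{0,1\}^{\mathbb N}$ with fair coins let $x\sim y$ if $x_i=y_i$ for all large $i$. It is the union over $m$ of the relations "$x_i=y_i$ for $i\ge m$", whose classes have at most $2^m$ elements.

**Definition 1.8 (products of relations).** $R=R_1*S$ means that $R_1$ and $S$ generate $R$ and that the bipartite graph whose vertices are the $R_1$-classes and the $S$-classes, and whose edges are the points $x\in X$ (joining their two classes), is a forest; it is then a tree over each $R$-class. More generally, for $R_3\subset R_1\cap R_2$, the notation $R=R_1*_{R_3}R_2$ means that $R_1,R_2$ generate $R$ and that for every cyclic sequence $x_1,\dots,x_{2p}$ ($p\ge1$, indices mod $2p$) with $(x_{2i-1},x_{2i})\in R_1$ and $(x_{2i},x_{2i+1})\in R_2$, some $(x_j,x_{j+1})$ lies in $R_3$.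

**Example 1.9.** Let $G=H*_CB$ act freely. Then $R_G=R_H*_{R_C}R_B$. In a cyclic sequence violating the condition we would have $x_{2i}=h_ix_{2i-1}$ and $x_{2i+1}=b_ix_{2i}$ with $h_i\in H\setminus C$, $b_i\in B\setminus C$, hence $b_ph_p\cdots b_1h_1=1$ by freeness, contradicting the normal form theorem for amalgams. For $F_2=\langle a\rangle*\langle b\rangle$ we get $R_{F_2}=R_{\langle a\rangle}*R_{\langle b\rangle}$; over each orbit the bipartite graph is a copy of the Bass–Serre tree of this free product.

**Definition 1.10 (measure equivalence).** Groups $\Gamma$ and $\Lambda$ are measure equivalent (ME) if there are a standard Borel space $(\Omega,m)$ with a nonzero $\sigma$-finite measure and commuting, measure-preserving, essentially free actions of $\Gamma$ and $\Lambda$ on it, each admitting a fundamental domain of finite measure.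

**Example 1.11.** Let $\Lambda<\Gamma$ have finite index. Take $\Omega=\Gamma$ with counting measure, $\Gamma$ acting by left multiplication and $\Lambda$ by right multiplication by inverses. A point is a fundamental domain for $\Gamma$, and a transversal of $\Gamma/\Lambda$ is one for $\Lambda$. So a group is ME to its finite index subgroups. ME is an equivalence relation; we quote this.

**Lemma 1.12.** *Let $\Gamma\curvearrowright(X,\mu)$ be free, ergodic and pmp, let $\mu(Y)>0$, and let $\Lambda$ act freely on $Y$ with orbit relation $R_\Gamma|Y$. Then $\Gamma$ and $\Lambda$ are ME. In particular infinite amenable groups are ME to $\mathbb Z$.*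

*Proof.* Put $\Omega=\{(x,y)\in R_\Gamma:y\in Y\}$ with $m(A)=\int_X|A_x|\,d\mu(x)=\int_Y|A^y|\,d\mu(y)$, where $A_x,A^y$ are the fibers over $x$ and $y$; the two expressions agree by (1). Let $\Gamma$ act on the first coordinate and $\Lambda$ on the second. The actions commute and are free. $\Gamma$ permutes each fiber over $y$ and $\Lambda$ permutes each fiber over $x$, so both preserve $m$. The $\Gamma$-orbit of $(y,y)$ is $\{(x,y):x\in\Gamma y\}$, so the diagonal of $Y$ is a fundamental domain for $\Gamma$, of measure $\mu(Y)$. By ergodicity $Y$ meets almost every orbit, and $Y\cap\Gamma x$ is a single $\Lambda$-orbit; choose $y(x)\in Y\cap\Gamma x$ in a Borel way. Then $\{(x,y(x))\}$ is a fundamental domain for $\Lambda$, of measure 1.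

For the last sentence take the Bernoulli action of an infinite amenable group. By the theorem of Ornstein–Weiss and Dye, recalled in Section 3, its orbit relation is generated by a single automorphism; this has infinite orbits, so it gives a free action of $\mathbb Z$ with the same orbit relation. Apply the first part with $Y=X$. $\square$

## 2. Limit groups and iterated extensions of centralizers

**Definition 2.1 (limit group).** A limit group is a finitely generated group $\Gamma$ that is $\omega$-residually free: for every finite $K\subset\Gamma$ there is a homomorphism from $\Gamma$ to a free group that is injective on $K$.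

**Example 2.2.** Finitely generated free groups are limit groups. So is $\mathbb Z^2$: for $K$ finite and $M>2\max\{|x|:(x,y)\in K\}$, the map $(x,y)\mapsto x+My$ is injective on $K$, since $x+My=x'+My'$ gives $|x-x'|=M|y-y'|$, hence $y=y'$ and $x=x'$. But $F_2\times\mathbb Z$, with $F_2=\langle a,b\rangle$ and $\mathbb Z=\langle z\rangle$, is not one. If $f$ is injective on $\{1,z,[a,b]\}$, then $f(a)$ and $f(b)$ lie in the centralizer of $f(z)\ne1$, which is cyclic, so $f([a,b])=1$, a contradiction. A limit group is torsion-free, since a torsion element $x\neq 1$ would have nontrivial torsion image under a homomorphism injective on $\{1,x\}$.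

**Definition 2.3 (ICE group).** An ICE group (iterated extension of centralizers) is the last term of a chain $G_0<G_1<\dots<G_m$, where $G_0=F$ is free of finite rank $n\ge1$ and
$$G_j=G_{j-1}*_C(C\times A),$$
with $C$ a nontrivial maximal abelian subgroup of $G_{j-1}$ and $A\ne1$ finitely generated free abelian. We call $G_m$ an ICE group over $F_n$.

**Example 2.4.** Let $m=1$. With $F=C=\mathbb Z$ and $A=\mathbb Z^r$ we get $\mathbb Z^{1+r}$. With $F=\langle a,b\rangle$ and $C=\langle a\rangle$ we get $(\langle a\rangle\times A)*\langle b\rangle$. With $C=\langle[a,b]\rangle$ and $A=\langle t\rangle$ we get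
$$F_2*_{\langle[a,b]\rangle}(\langle[a,b]\rangle\times\langle t\rangle).$$
In a free group the centralizer of a nontrivial element is infinite cyclic, so the nontrivial maximal abelian subgroups are the maximal cyclic ones. The word $aba^{-1}b^{-1}$ is cyclically reduced and is not of the form $uu$ or $u^4$, so $[a,b]$ is not a proper power and $\langle[a,b]\rangle$ is indeed maximal abelian. The subgroup $\langle a^2\rangle$ is not allowed as $C$.

## 3. Measure equivalence of limit groups to free groups: statements

The problem comes from Damien Gaboriau, "Examples of Groups that are Measure Equivalent to the Free Group", arXiv:math/0503181 (2005): is every limit group measure equivalent to a free group? The answer is yes.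

**Theorem A.** *Every ICE group has a free pmp action with treeable orbit relation. Consequently every limit group is measure equivalent to a free group: a trivial limit group is $F_0$, a nontrivial abelian one is ME to $\mathbb Z=F_1$, and a non-abelian one is ME to $F_2$.*

The method gives a complement, proved in Section 13 and not needed for Theorem A.

**Theorem B.** *Let $G$ be an ICE group and $1\ne C\le G$ abelian. There is a free pmp action of $G$ with $R_G=R_C*S$ for some subrelation $S$ (that is, $C$ is a measure free factor) if and only if $C$ is maximal abelian. In particular, for $w\ne1$ in a free group $F$ of finite rank, $\langle w\rangle$ is a measure free factor of $F$ if and only if $w$ is not a proper power.*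

Besides textbook facts on trees and amalgams, we use the following results.

* (Emb) Kharlampovich–Myasnikov (J. Algebra 200 (1998), 517–570; see also Champetier–Guirardel, Israel J. Math. 146 (2005)): every limit group embeds in an ICE group.
* (G) Gaboriau (Invent. Math. 139 (2000)):
  * (G1) free pmp actions of $F_n$ have cost $n$;
  * (G2) aperiodic relations have cost $\ge1$, and aperiodic hyperfinite ones have cost 1;
  * (G3) $C(R_1*_{R_3}R_2)=C(R_1)+C(R_2)-C(R_3)$ for finite costs and $R_3$ hyperfinite;
  * (G4) a graph $K$ generating $R$ with $C(K)=C(R)<\infty$ is a treeing;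
  * (G5) subrelations of treeable relations are treeable (also Jackson–Kechris–Louveau);
  * (G6) an aperiodic treeable relation of cost 1 is hyperfinite;
  * (G7) $C(R|Y)-1=(C(R)-1)/\mu(Y)$ for normalized restrictions, $R$ ergodic, $\mu(Y)>0$.
* (OW) Ornstein–Weiss, Dye: orbit relations of amenable groups and their restrictions are hyperfinite; a hyperfinite relation is generated by a single automorphism. Conversely, a group with a free pmp action with hyperfinite orbit relation is amenable.
* (Hj) Hjorth (Ann. Pure Appl. Logic 143 (2006)): an ergodic treeable pmp relation of integer cost $k\ge1$ is the orbit relation of a free pmp action of $F_k$.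
* (KST) Kechris–Solecki–Todorcevic: a Borel graph of bounded degree has a Borel maximal independent set.

## 4. From treeable actions of ICE groups to limit groups

**Proposition 4.1.** *The first sentence of Theorem A implies the second.*

*Proof.* Let $\Gamma$ be a limit group. If it is trivial it is $F_0$. If it is abelian and nontrivial, it is finitely generated and torsion-free (Example 2.2), so it is $\mathbb Z^r$ with $r\ge1$, which is ME to $\mathbb Z$ by Lemma 1.12.

Let $\Gamma$ be non-abelian, say $[a,b]\ne1$. **Step 1: $\Gamma$ is not amenable.** A homomorphism to a free group that is injective on $\{1,[a,b]\}$ has non-abelian free image, and quotients of amenable groups are amenable.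

**Step 2: an ergodic treeable action of $\Gamma$.** By (Emb) $\Gamma\le G$ for an ICE group $G$. Restrict to $\Gamma$ a free pmp action of $G$ with treeable orbit relation. The restricted action is free and $R_\Gamma\subset R_G$ is treeable by (G5). Pass to an ergodic component. Freeness and "this graph is a treeing of $R_\Gamma$" hold on a conull invariant Borel set, so they hold for almost every component. Hence we may assume in addition that $\Gamma\curvearrowright(X,\mu)$ is ergodic. As $\Gamma$ is infinite and acts freely, $\mu$ has no atoms: the class of an atom would consist of infinitely many atoms of equal mass.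

**Step 3: making the cost an integer.** Let $C=C(R_\Gamma)$. It is finite because $\Gamma$ is finitely generated, and $C\ge1$ by (G2). If $C=1$, then $R_\Gamma$ would be hyperfinite by (G6) and $\Gamma$ amenable by (OW), contrary to Step 1. So $C>1$. Choose an integer $k\ge\max(1,C-1)$ and $Y\subset X$ with $\mu(Y)=(C-1)/k$. The relation $R_\Gamma|Y$ is ergodic. It is treeable, since together with the diagonal of $X\setminus Y$ it is a subrelation of $R_\Gamma$. By (G7) its normalized cost is $1+(C-1)/\mu(Y)=k+1$. By (Hj) it is the orbit relation of a free pmp action of $F_{k+1}$, and Lemma 1.12 shows that $\Gamma$ and $F_{k+1}$ are ME. Finally $F_{k+1}$ is isomorphic to a subgroup of index $k$ in $F_2$, so it is ME to $F_2$, and ME is transitive. $\square$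

It remains to find treeings for ICE groups. We first compute what they must cost.

**Proposition 4.2.** *Every free pmp action of an ICE group over $F_n$ has cost $n$.*

*Proof.* For $m=0$ this is (G1). If $G=H*_{C_0}B$ with $B=C_0\times A$ is the last step, then by Example 1.9 $R_G=R_H*_{R_{C_0}}R_B$. The groups $C_0$ and $B$ are infinite abelian (ICE groups are torsion-free, since torsion in an amalgam is conjugate into a factor), so by (OW) and (G2) $R_{C_0}$ and $R_B$ are hyperfinite of cost 1. By (G3), $C(R_G)=n+1-1=n$. $\square$

With (G4), the goal becomes: *find a free pmp action of $G_m$ and a generating graph of cost at most $n$.*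

## 5. Small amalgams by hand, and a vertex that gets cut off

**$G=\mathbb Z^{1+r}$.** The orbit relation is generated by one automorphism, and its graph has cost $1=n$.

**$G=(\langle a\rangle\times A)*\langle b\rangle$, $n=2$.** In a free pmp action the relation of $B=\langle a\rangle\times A$ is generated by one automorphism $T$. The graph with edges $\{x,Tx\}$ and $\{x,bx\}$ generates $R_G$ and costs at most $2$, so it is a treeing. What made this work is that the treeing of $R_{F_2}$ contains a treeing of $R_{\langle a\rangle}$, which we exchange for a treeing of the larger relation $R_B$ of the same cost.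

**$G=F_2*_V(V\times\langle t\rangle)$, $V=\langle w\rangle$, $w=aba^{-1}b^{-1}$.** Now no part of the Cayley treeing $K$ generates $R_V$. Here is the sensible attempt. In a free action of $F_2$, try to find a set $Y$ meeting every $V$-orbit and a subgraph $\tilde K\subset K$ such that $\tilde K\cup R_V|Y$ generates $R_{F_2}$ and $C(\tilde K)+\mu(Y)=2$. If we succeed in an action of $F_2$ that comes from an action of $G$, we may replace $R_V|Y$ by $R_B|Y$ with $B=V\times\langle t\rangle$, and $R_B|Y$ is generated by one automorphism of $Y$, of cost at most $\mu(Y)$. The total is still at most $2$.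

To find $\tilde K$, look at $y\in Y$ and its next return $y'=w^sy\in Y$. They are joined by a $K$-path reading $w^s$. Delete one edge $e(y)$ of this path. Its endpoints are still connected: go around using the rest of the path and the pair $(y,y')\in R_V|Y$. One edge is deleted for each point of $Y$, so the books balance.

The argument stops at the words "the rest of the path". Other $V$-orbits use the same edges, and their deletions may have destroyed it. Here is the trouble at one vertex $x$. The path from $u$ to $wu$ applies successively $b^{-1},a^{-1},b,a$, and along a $V$-orbit this sequence repeats. A passage through $x$ arrives by a letter $s$, from $s^{-1}x$, and leaves to $s'x$ by the next letter $s'$ in this cyclic order. So there are four passages through $x$, between the neighbors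
$$\text{1: } bx,\,a^{-1}x;\qquad \text{2: } ax,\,bx;\qquad \text{3: } b^{-1}x,\,ax;\qquad \text{4: } a^{-1}x,\,b^{-1}x.$$
They belong to four different $V$-orbits, because the concatenated path of one $V$-orbit is a geodesic in a tree and passes $x$ once. Suppose orbit 1 gives up the edge to $bx$, orbit 2 the edge to $ax$, orbit 3 the edge to $b^{-1}x$ and orbit 4 the edge to $a^{-1}x$, and $x\notin Y$. Then all four edges at $x$ are gone and $x$ is isolated in $\tilde K\cup R_V|Y$. Each orbit relied on an edge that the next one had given up, in a circle.

The way out is to give each $V$-orbit a random *rank* in $\mathbb N$, and to allow an orbit to delete only edges for which all other orbits using that edge have strictly larger rank. At $x$ the bad rotation would need ranks $\mathrm R_1<\mathrm R_2<\mathrm R_3<\mathrm R_4<\mathrm R_1$. Reconnection can then be proved by induction on the rank. To iterate over the chain $G_0<\dots<G_m$ we need this for several subgroups at once, because a maximal abelian subgroup used at a later stage may already be present at an earlier one, and has to be prepared there.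

## 6. Good families

**Definition 6.1 ($n$-good).** Let $G$ be a countable infinite group and $\mathcal C=(C_1,\dots,C_p)$, $p\ge0$, infinite amenable subgroups. $(G;\mathcal C)$ is $n$-good if there are a free pmp action $G\curvearrowright(X,\mu)$, a graph $K\subset R_G$ and Borel sets $Y_i\subset X$ such that $Y_i$ meets a.e. $C_i$-orbit, $K\cup\bigcup_iR_{C_i}|Y_i$ generates $R_G$, and $C(K)+\sum_i\mu(Y_i)\le n$.

**Example 6.2.** $(F_n;\langle a_1\rangle)$ is $n$-good for a basis $a_1,\dots,a_n$: take any free action, any $Y$ meeting every $\langle a_1\rangle$-orbit, and for $K$ the edges $\{x,a_jx\}$ with $j\ge2$ together with the edges $\{x,a_1x\}$ with $x\notin Y$. Following $a_1$ forward one reaches $Y$ (Lemma 1.3(b)), so the union generates, and the total is $(n-1)+(1-\mu(Y))+\mu(Y)=n$.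

An $n$-good structure pulls back to any free pmp extension of its action.

**Lemma 6.3.** *In Definition 6.1 one may take the $Y_i$ pairwise disjoint.*

*Proof.* Let $p\ge1$. The idea is to thin the $Y_i$ by random labels and pay for the removed points with edges. Replace $X$ by $X\times\{1,\dots,p\}^G$ with i.i.d. uniform labels and the action $(g\omega)(h)=\omega(g^{-1}h)$, pulling back the structure. Let $\theta(x,\omega)=\omega(1)$. Given $x$, the labels $\theta(g(x,\omega))=\omega(g^{-1})$ of the points of the orbit are i.i.d. Put $Y_i'=Y_i\cap\{\theta=i\}$; these sets are disjoint. By Lemma 1.3(b) almost every $C_i$-orbit meets $Y_i$ in an infinite set, hence almost surely meets $Y_i'$. By (OW) there is an automorphism $T_i$ of $Y_i$ with orbit relation $R_{C_i}|Y_i$. Let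
$$K'=K\cup\bigcup_i\{\{y,T_iy\}:y\in Y_i\setminus Y_i'\}.$$
By Lemma 1.3(b) the forward $T_i$-iterates of a.e. $y\in Y_i$ reach $Y_i'$, so $y$ is $K'$-connected to a point of $Y_i'$ in its $C_i$-orbit. Hence $K'\cup\bigcup_iR_{C_i}|Y_i'$ generates each $R_{C_i}|Y_i$, and so $R_G$. Finally $C(K')+\sum\mu(Y_i')\le C(K)+\sum_i\mu(Y_i\setminus Y_i')+\sum_i\mu(Y'_i)=C(K)+\sum_i\mu(Y_i)$. $\square$

**Theorem 6.4.** *Let $G=G_m$ be an ICE group over a free group of rank $n$, and $\mathcal C$ a finite family (possibly empty) of pairwise non-conjugate nontrivial maximal abelian subgroups. After replacing each member of $\mathcal C$ by a conjugate, $(G;\mathcal C)$ is $n$-good.*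

**Theorem 6.4 implies Theorem A.** Take $\mathcal C=\emptyset$. We get a free pmp action of $G_m$ and a generating graph of cost $\le n$. By Proposition 4.2 $n=C(R_{G_m})$, so by (G4) the graph is a treeing. Proposition 4.1 gives the rest. $\blacksquare$

The remaining sections prove Theorem 6.4 by induction on $m$ and then deduce Theorem B.

## 7. The absorption lemma

We now turn the exchange of Section 5 into a lemma that serves the free group and the inductive step alike. Let $G\curvearrowright(X,\mu)$ be free pmp, $K\subset R_G$ a graph of finite cost, and $E\subset R_G$ symmetric Borel such that $K\cup E$ generates $R_G$. In a path in $K\cup E$ each step is labelled as a $K$-step or an $E$-step. The $K$-edges of the path are the edges of its $K$-steps, and "an edge is traversed once" counts $K$-steps only. Let $v_1,\dots,v_q\in G$ have infinite order and $V_l=\langle v_l\rangle$.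

**Definition 7.1 (lines).** A line is a pair $\Lambda=(l,V_lx)$. Suppose given Borel assignments $x\mapsto\mathfrak m_l(x),\mathfrak t_l(x)$ of finite sets of $K$-edges in the class of $x$ (main edges and tail edges). The edge set of the line is $K(\Lambda)=\bigcup_{y\in V_lx}\mathfrak m_l(y)\cup\mathfrak t_l(y)$.

**Example 7.2.** For $F_2$, $w=[a,b]$ and $K$ the Cayley treeing: $E=\emptyset$, $\mathfrak m(x)$ consists of the four edges of the path from $x$ to $wx$, and $\mathfrak t=\emptyset$. Each edge lies on exactly two lines: by the list in Section 5 each of the four edges at $x$ is used by exactly two of the four passages at $x$, and every passage along an edge at $x$ is part of a passage through $x$.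

**Lemma 7.3 (Absorption).** *In this setting assume that for a.e. $x$:*

* *(A1) for $s\ge2$ there is a path in $K\cup E$ from $x$ to $v_l^sx$ whose $K$-edges lie in $\mathfrak t_l(x)\cup\bigcup_{0\le i<s}\mathfrak m_l(v_l^ix)\cup\mathfrak t_l(v_l^sx)$, and which traverses each edge of $\mathfrak m_l(v_lx)$ exactly once;*
* *(A2) $\mathfrak m_l(x)\ne\emptyset$, and $\mathfrak m_l(v_l^ix)\cap(\mathfrak m_l(v_l^jx)\cup\mathfrak t_l(v_l^jx))=\emptyset$ for $i\ne j$;*
* *(A3) $|\mathfrak m_l|+|\mathfrak t_l|\le\rho_l$ for some $V_l$-invariant Borel $\rho_l:X\to\mathbb N$;*
* *(A4) distinct lines $\Lambda\ne\Lambda'$ in the same $G$-orbit satisfy $|K(\Lambda)\cap K(\Lambda')|<\infty$.*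

*Then there are a free pmp extension $\tilde X\to X$ and, after pulling everything back to $\tilde X$, Borel sets $Y_l$ meeting a.e. $V_l$-orbit and a graph $\tilde K\subset K$ such that $\tilde K\cup E\cup\bigcup_lR_{V_l}|Y_l$ generates $R_G$ and $C(\tilde K)+\sum_l\mu(Y_l)=C(K)$.*

*Proof.* **Step 1: random ranks.** We put an independent coin on each line. Let $\tilde X=X\times\prod_l\mathbb N^{G/V_l}$ with the product of the laws $P(j)=2^{-j-1}$, and let $G$ act on the new factors by $(g\omega_l)(hV_l)=\omega_l(g^{-1}hV_l)$. Put $n_l(x,\omega)=\omega_l(V_l)$. This is $V_l$-invariant, and $n_l(g(x,\omega))=\omega_l(g^{-1}V_l)$. Since $(l,V_lgx)\leftrightarrow g^{-1}V_l$ is a bijection, given $x$ the lines $\Lambda$ of the orbit carry i.i.d. coins $n(\Lambda)$. Let $\rho(\Lambda)$ be the value of $\rho_l$ on $\Lambda=(l,V_lx)$; it depends only on the $X$-coordinate. The rank of $\Lambda$ is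
$$\mathrm R(\Lambda)=\rho(\Lambda)+n(\Lambda)\in\mathbb N.$$

**Step 2: few lines of bounded $\rho$ pass through an edge.** This is where (A3) enters. For $e\in K$ and $M\in\mathbb N$ let $\mathcal L_M(e)=\{\Lambda:e\in K(\Lambda),\ \rho(\Lambda)\le M\}$. For each $l$ and each $x'$ with $\rho_l(x')\le M$ let $x'$ send mass 1 to each endpoint of each edge of $\mathfrak m_l(x')\cup\mathfrak t_l(x')$. The expected mass sent is at most $2qM$. By (1) the mass received is a.e. finite. Each $\Lambda\in\mathcal L_M(e)$ contains a point that sends at least 1 to an endpoint of $e$ on account of its index $l$, and different lines contribute separately. So a.e. all sets $\mathcal L_M(e)$ are finite.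

If $|\mathfrak m_l|+|\mathfrak t_l|$ were integrable, the same transport without the bound $M$ would show that only finitely many lines pass through each edge. We are not given this; adding $\rho$ to the coin is the substitute.

**Step 3: every line owns edges.** For $\Lambda=(l,V_lx)$ let $\mathrm{Own}(\Lambda)$ be the set of $e\in\bigcup_i\mathfrak m_l(v_l^ix)$ such that every line $\Lambda'\ne\Lambda$ with $e\in K(\Lambda')$ has $\mathrm R(\Lambda')>\mathrm R(\Lambda)$. An edge is own for at most one line. We claim that a.s. for every line $(l,V_lx)$ there are infinitely many $i>0$ with $\mathfrak m_l(v_l^ix)\cap\mathrm{Own}(l,V_lx)\ne\emptyset$.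

Fix $l$, a generic $x\in X$ with the coins not yet revealed, and $M\in\mathbb N$; put $\Lambda=(l,V_lx)$. Let $c_M(y)=\min_{e\in\mathfrak m_l(y)}|\mathcal L_M(e)|$, which is finite by Step 2 and since $\mathfrak m_l(y)\ne\emptyset$. Let $b=c_M(x)$. By recurrence (Lemma 1.3(b) applied to $v_l$ and the sets $\{c_M\le b\}$), $c_M(v_l^ix)\le b$ for infinitely many $i>0$. For such $i$ choose $e_i\in\mathfrak m_l(v_l^ix)$ with $|\mathcal L_M(e_i)|\le b$. The $e_i$ are distinct by (A2). Each $\mathcal L_M(e_i)$ is finite, and by (A4) each $\Lambda'\ne\Lambda$ has only finitely many of the $e_i$ in $K(\Lambda')$. So we may pass to a subsequence, chosen without looking at the coins, for which the sets $\mathcal L_M(e_i)\setminus\{\Lambda\}$ are pairwise disjoint. The events "$n(\Lambda')>M$ for all $\Lambda'\in\mathcal L_M(e_i)\setminus\{\Lambda\}$" are independent, each of probability at least $P(n>M)^b>0$. By the Borel–Cantelli lemma infinitely many of them occur a.s. When it occurs, all these $\Lambda'$ have $\mathrm R(\Lambda')>M$. The remaining lines $\Lambda'\neq\Lambda$ through $e_i$ have $\rho(\Lambda')>M$, so $\mathrm R(\Lambda')>M$ automatically. Hence a.s.,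 simultaneously for all $M$, there are infinitely many $i>0$ such that $\mathfrak m_l(v_l^ix)$ contains an edge all of whose lines other than $\Lambda$ have rank $>M$. Now take $M=\mathrm R(\Lambda)$. As $G$ is countable, this holds a.s. for all lines of the orbit.

**Step 4: choosing the points of $Y_l$ and the edges to delete.** Let $D_l=\{x\in\tilde X:\mathfrak m_l(x)\cap\mathrm{Own}(l,V_lx)\ne\emptyset\}$. By Step 3 it meets a.e. $V_l$-orbit. The graph on $D_l$ joining $x$ to $v_lx$ when both lie in $D_l$ has degree $\le2$. By (KST) it has a Borel maximal independent set $D_l'$. By maximality $D_l'$ meets a.e. $V_l$-orbit: otherwise we could add a point. Put $Y_l=v_l^{-1}D_l'$, and for $y\in Y_l$ choose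
$$e_l(y)\in\mathfrak m_l(v_ly)\cap\mathrm{Own}(l,V_ly).$$
The first return time $s(y)=\min\{s\ge1:v_l^sy\in Y_l\}$ is finite a.e. by recurrence, and $s(y)\ge2$ by independence. The map $\bigsqcup_lY_l\to K$ given by the $e_l$ is injective: if $e_l(y)=e_{l'}(y')$, the edge is own for both lines, so the lines coincide, $l=l'$, and then $v_ly=v_ly'$ by (A2). Let $\tilde K$ be $K$ minus the edges $e_l(y)$. By the counting remark of Section 1, $C(\tilde K)=C(K)-\sum_l\mu(Y_l)$.

**Step 5: reconnection.** We show by induction on $\mathrm R(\Lambda)$ that the endpoints of each deleted edge $e=e_l(y)$, $\Lambda=(l,V_ly)$, are connected in $\tilde K\cup E\cup\bigcup_{l'}R_{V_{l'}}|Y_{l'}$. Let $s=s(y)$ and $y'=v_l^sy\in Y_l$. Since $s\ge2$, (A1) gives a path from $y$ to $y'$ which traverses $e\in\mathfrak m_l(v_ly)$ exactly once. So the endpoints of $e$ are connected by the rest of this path and the pair $(y,y')\in R_{V_l}|Y_l$. Let $f\ne e$ be a $K$-edge of the path; then $f\in K(\Lambda)$. Suppose $f$ is deleted, $f=e_{l'}(y'')$, with line $\Lambda''$.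

If $\Lambda''\ne\Lambda$, then $f\in K(\Lambda)$ and $f\in\mathrm{Own}(\Lambda'')$ give $\mathrm R(\Lambda'')<\mathrm R(\Lambda)$, and the induction hypothesis connects the endpoints of $f$.

If $\Lambda''=\Lambda$, then $f\in\mathfrak m_l(v_ly'')$ with $y''\in Y_l\cap V_ly$. By (A1) and (A2) one of the following holds.

* $f\in\mathfrak m_l(v_l^iy)$ with $0\le i<s$; then $v_ly''=v_l^iy$, so $y''=v_l^{i-1}y$. For $i=0$ the return time of $y''$ would be 1, which is impossible. For $i=1$ we get $y''=y$ and $f=e$, which is excluded. For $i\ge2$ the point $v_l^{i-1}y\in Y_l$ with $1\le i-1<s$ contradicts the choice of $s$.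
* $f\in\mathfrak t_l(y)$; then $y''=v_l^{-1}y$, impossible as before.
* $f\in\mathfrak t_l(v_l^sy)$; then $y''=v_l^{s-1}y\in Y_l$ with $1\le s-1<s$, impossible.

So this case does not occur, and the induction is complete. Hence everything in $K\cup E$, and therefore $R_G$, is generated. $\square$

## 8. Free groups

We need one fact about free groups beyond cyclic centralizers: maximal cyclic subgroups $V\neq1$ are malnormal, meaning $V\cap gVg^{-1}=1$ for $g\notin V$. Let $1\ne x\in V\cap gVg^{-1}$. Both groups are the centralizer of $x$, so $gVg^{-1}=V=\langle w\rangle$ and $gwg^{-1}=w^{\pm1}$. Then $g^2$ commutes with $w$, so $g^2\in V$. If $g\ne1$, then $g^2\ne1$ has centralizer $V$, and $g$ commutes with $g^2$, so $g\in V$.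

**Proposition 8.1.** *Let $F$ be free of rank $n\ge1$ with basis $S$, and $V_1,\dots,V_q$ ($q\ge0$) pairwise non-conjugate maximal cyclic subgroups. Then, after replacing each $V_l$ by a conjugate, $(F;V_1,\dots,V_q)$ is $n$-good.*

*Proof.* After conjugation $V_l=\langle w_l\rangle$ with $w_l\neq 1$ cyclically reduced. Let $F\curvearrowright X$ be any free pmp action, $K=\{\{x,sx\}:s\in S\}$, so $C(K)=n$, and $E=\emptyset$. If $q=0$ we are done. We verify the hypotheses of Lemma 7.3. For $w_l=s_1\cdots s_p$ reduced, $s_i\in S^{\pm1}$, let $\mathfrak m_l(x)$ be the set of edges of the path $x,\ s_px,\ s_{p-1}s_px,\dots,w_lx$, and $\mathfrak t_l=\emptyset$.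

On each orbit $K$ is a tree, and since $w_l$ is cyclically reduced the paths from $w_l^ix$ to $w_l^{i+1}x$, $i\in\mathbb Z$, concatenate to a bi-infinite geodesic. This gives (A1), (A2), and (A3) with $\rho_l=|w_l|$.

For (A4), identify the orbit of $x$ with $F$ via $gx\leftrightarrow g$. Edges are the pairs $\{g,sg\}$, so right multiplications are automorphisms of the tree, acting freely. The points $w_l^kgx$ correspond to $g\cdot(g^{-1}w_lg)^k$, so the geodesic of the line through $gx$ is the axis of right multiplication by $g^{-1}w_lg$. Suppose the lines through $gx$ and $g'x$, for $l$ and $l'$, share infinitely many edges. Two geodesics in a tree meet in a connected set, so they share a ray. Replace $g'^{-1}w_{l'}g'$ by its inverse if necessary, so that both elements translate the ray in the same direction. Their commutator fixes a vertex far out on the ray, hence is trivial. By maximality $g^{-1}V_lg=g'^{-1}V_{l'}g'$. So $l=l'$ by non-conjugacy, $g'g^{-1}$ normalizes $V_l$, and by malnormality $g'g^{-1}\in V_l$. The lines coincide.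

Lemma 7.3 gives $\tilde K$ and $Y_l$ with $\tilde K\cup\bigcup_lR_{V_l}|Y_l$ generating and $C(\tilde K)+\sum_l\mu(Y_l)=n$. $\square$

## 9. Maximal abelian subgroups of an extension of centralizers

For the inductive step we must know the maximal abelian subgroups of the new group. An automorphism of a tree without inversions either fixes a vertex (it is elliptic) or translates a unique invariant line, its axis, by a positive integer, its translation length (it is hyperbolic). A subtree invariant under a hyperbolic automorphism contains its axis. We write $|I|$ for the number of edges of a segment.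

**Definition 9.1 (CSA).** A group is CSA if its maximal abelian subgroups are malnormal.

**Example 9.2.** Free groups are CSA by Section 8. The group $F_2\times\mathbb Z$ is not: the maximal abelian subgroup $\langle a\rangle\times\mathbb Z$ and its conjugate by $b$ both contain $\mathbb Z$.

In a CSA group each $x\ne1$ lies in a unique maximal abelian subgroup, namely its centralizer. Indeed, let $x\in M$ with $M$ maximal abelian. If $g$ commutes with $x$, then $x\in M\cap gMg^{-1}$, so $g\in M$.

For this and the next sections let $H$ be torsion-free CSA, $C_0\ne1$ maximal abelian in $H$, $B=C_0\times A$ with $A\ne1$ free abelian of finite rank, and $G=H*_{C_0}B$. Let $\mathbb B$ be its Bass–Serre tree: the vertices are $G/H\sqcup G/B$, and $gC_0$ is an edge between $gH$ and $gB$. $G$ preserves the two types, so there are no inversions and translation lengths are even.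

**9.3.** *Two distinct edges at an $H$-type vertex have trivial common stabilizer. Hence segments of length $\ge3$ have trivial pointwise stabilizer.* At the vertex $H$ the edges are $hC_0$, $h\in H$, with stabilizers $hC_0h^{-1}$, and $C_0\cap hC_0h^{-1}=1$ for $h\in H\setminus C_0$. A segment of length $\ge3$ has an interior $H$-type vertex.

**9.4.** *A maximal abelian $M\le G$, $M\ne1$, is of one of three kinds: (i) infinite cyclic generated by a hyperbolic element; (ii) conjugate to $B$; (iii) conjugate to a maximal abelian subgroup of $H$ that is not $H$-conjugate to $C_0$.*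

*Proof.* Suppose $M$ contains a hyperbolic $a$. Then $M$ preserves the axis of $a$. Its elements commute with $a$, so they act on the axis as translations. The kernel of this action is trivial by 9.3, so $M\cong\mathbb Z$ and its nontrivial elements are hyperbolic. Otherwise take $1\ne a\in M$. The subtree $\mathrm{Fix}(a)$ is nonempty, bounded by 9.3, and $M$-invariant, so $M$ fixes its center, hence a vertex. A conjugate of $M$ then lies in $B$, so equals $B$ by maximality, or lies in $H$. In the latter case it is maximal abelian in $H$, and it is not $H$-conjugate to $C_0$, because $C_0\subsetneq B$ is not maximal abelian in $G$. $\square$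

**9.5.** *$G$ is torsion-free CSA.*

*Proof.* Torsion elements are elliptic, so conjugate into $H$ or $B$, hence trivial. Let $M$ be maximal abelian and $1\ne x\in M\cap gMg^{-1}$; we show $g\in M$. Up to conjugation there are three cases.

Case (i). The element $x$ is hyperbolic, and its axis is both the axis $\alpha$ of $M$ and $g\alpha$, so $g\alpha=\alpha$. The stabilizer of $\alpha$ acts faithfully on $\alpha$ by 9.3 and is torsion-free. It contains no reflections, because their squares would act trivially. So it is infinite cyclic. It is abelian and contains $M$, so it equals $M\ni g$.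

Case (ii), $M=B$. If $g\notin B$, then $x$ fixes the distinct vertices $B$ and $gB$. The path between them passes through an $H$-type vertex along two distinct edges, contradicting 9.3.

Case (iii), $M\le H$. If $g\notin H$, then $x$ fixes the first edge of the path from $H$ to $gH$, so $x\in hC_0h^{-1}$ for some $h\in H$. As $H$ is CSA, $x$ lies in only one maximal abelian subgroup of $H$, so $M=hC_0h^{-1}$, a contradiction. So $g\in H$, and malnormality of $M$ in $H$ applies. $\square$

By induction, starting from free groups, all ICE groups are torsion-free CSA.

**Example 9.6.** In $G=F_2*_{\langle[a,b]\rangle}(\langle[a,b]\rangle\times\langle t\rangle)$ the element $v=ta$ is hyperbolic of translation length 2 (see the normal form in Section 10, with $r=1$). The maximal abelian subgroup containing it is infinite cyclic, generated by an element of even positive translation length; so $v$ is a generator, and $\langle ta\rangle$ is of kind (i).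

**9.7 (axes).** Let $V_1,\dots,V_q$, $q\ge1$, be pairwise non-conjugate maximal abelian subgroups of kind (i), $V_l=\langle v_l\rangle$. Let $\mathcal A$ be the set of axes of conjugates of the $v_l$, let $L\ge2$ be the maximal translation length of the $v_l$, and put $\Delta=2L+3\ge7$. *If $gv_lg^{-1}$ and $g'v_{l'}g'^{-1}$ have axes with overlap of length $\ge\Delta$, then $gV_lg^{-1}=g'V_{l'}g'^{-1}$ and $l=l'$; the axes coincide.*

*Proof.* Let $u,u'$ be the two elements, with translation lengths $\ell,\ell'\le L$. After inverting one of them, both translate the overlap in the same direction. Put a coordinate $\tau\in[0,|I|]$ on a finite segment $I$ of the overlap with $|I|\ge\Delta$. For $\tau\ge\ell+\ell'$ the element $uu'u^{-1}u'^{-1}$ moves the point $\tau$ successively to $\tau-\ell'$, $\tau-\ell'-\ell$, $\tau-\ell$, $\tau$, all in $I$. So it fixes a segment of length at least $\Delta-2L=3$ and is trivial by 9.3. Thus $u$ and $u'$ commute and lie in the same maximal abelian subgroup, so $gV_lg^{-1}=g'V_{l'}g'^{-1}$, and $l=l'$ by non-conjugacy. $\square$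

So distinct axes in $\mathcal A$ overlap in length $<\Delta$. If $\alpha=\mathrm{axis}(gv_lg^{-1})$, then $gV_lg^{-1}$ and $l$ depend only on $\alpha$. For a fixed $N$ the group $M_\alpha:=\langle gv_l^Ng^{-1}\rangle$ depends only on $\alpha$, and $M_{g\alpha}=gM_\alpha g^{-1}$.

## 10. The lines of hyperbolic elements in an amalgam

We set up the inductive step of Theorem 6.4 and verify every hypothesis of the absorption lemma except (A3). Let $m\ge1$, $H=G_{m-1}$ and $G=G_m=H*_{C_0}B$.

**Sorting the family.** By 9.4, after conjugating, $\mathcal C$ consists of $C_1,\dots,C_p\le H$ maximal abelian in $H$, pairwise non-conjugate in $H$ and not $H$-conjugate to $C_0$; of $V_l=\langle v_l\rangle$, $1\le l\le q$, with $v_l$ hyperbolic; and possibly of $B$. The induction hypothesis for the family $C_0,\dots,C_p$ of $H$ says that, after replacing these groups by $H$-conjugates, $(H;C_0,\dots,C_p)$ is $n$-good. If $C_0$ becomes $gC_0g^{-1}$ with $g\in H$, we replace $B$ by $gBg^{-1}$; still $G=H*_{C_0}B$. Fix such a structure $X_H,K_H,Y_0,\dots,Y_p$ with the $Y_i$ disjoint (Lemma 6.3).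

In the conjugacy class of $v_l$ take an element of minimal syllable length. It is not in $H\cup B$, because $v_l$ is hyperbolic. Its length is not odd, because conjugating by the last syllable would then shorten it. So after conjugation
$$v_l=b_{l,1}h_{l,1}b_{l,2}h_{l,2}\cdots b_{l,r_l}h_{l,r_l},\qquad b_{l,i}\in B\setminus C_0,\ h_{l,i}\in H\setminus C_0,\ r_l\ge1.\tag{2}$$

**Path choices on $X_H$.** These are the building blocks of the lines. Let $E_H=\bigcup_{i=0}^pR_{C_i}|Y_i$; then $K_H\cup E_H$ generates $R_H$. For $h\in H\setminus C_0$ and $z\in X_H$ choose, in a Borel way, a $K_H\cup E_H$-path from a point of $Y_0\cap C_0z$ to a point of $Y_0\cap C_0hz$ with the minimal number of $K_H$-steps. Let $m_h(z)$ be its set of $K_H$-edges. It has two properties.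

* Each edge of $m_h(z)$ is traversed exactly once. Otherwise some endpoint of it is visited twice with a $K_H$-step in between, and cutting out that part saves $K_H$-steps.
* $m_h(z)\ne\emptyset$. Since the $Y_i$ are disjoint, an $E_H$-step from a point of $Y_0\cap C_0z$ is an $R_{C_0}|Y_0$-step and stays in $Y_0\cap C_0z$. So without $K_H$-steps the path cannot reach $C_0hz$, which differs from $C_0z$ because $h\notin C_0$ and the action is free.

Also choose a $K_H\cup E_H$-path from $z$ to a point of $Y_0\cap C_0z$, with finite set $t(z)$ of $K_H$-edges. This will be the tail.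

**Lines in an action of $G$.** Let $G\curvearrowright X$ be any free pmp action with a measure-preserving $H$-equivariant map $p:X\to X_H$. Pull $K_H$, $Y_i$ and the path choices back along $p$, obtaining $K\subset R_H$ and $Y_i\subset X$, and put
$$E=R_B|Y_0\cup\bigcup_{i=1}^pR_{C_i}|Y_i.\tag{3}$$
*$K\cup E$ generates $R_G$.* It generates $R_H$, since $R_{C_0}|Y_0\subset R_B|Y_0$. For $b\in B$ choose $y\in Y_0\cap C_0x$ and $y'\in Y_0\cap C_0bx$; then $(x,y),(y',bx)\in R_H$ and $(y,y')\in R_B|Y_0$.

Fix $l$ and drop it from the notation. For $x\in X$ put
$$z_1=x,\qquad z_{k+1}=b_{r+1-k}h_{r+1-k}z_k\quad(1\le k\le r),\qquad\text{so } z_{r+1}=vx.\tag{4}$$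
Let $\mathfrak m(x)$ be the union over $1\le k\le r$ of the lifts based at $z_k$ of $m_{h_{r+1-k}}(p(z_k))$, and let $\mathfrak t(x)$ be the lift of $t(p(x))$ based at $x$. Continue to $k\in\mathbb Z$ by $z_{k+r}(x)=z_k(vx)$ and write $z_k=g_kx$, so $g_{k+r}=g_kv$. For $j>k$ the element $g_jg_k^{-1}$ is a reduced product $bh\cdots bh$ of length $\ge2$, so it is not in $H$. Hence
$$\text{the } H\text{-classes } Hz_k,\ k\in\mathbb Z,\ \text{are distinct.}\tag{5}$$
The $k$-th syllable path lies in $Hz_k$, and the tail of $x$ lies in $Hx=Hz_1$. Thus the edges of $\mathfrak m(v^ix)$ lie in the classes $Hz_k$ with $ir<k\le(i+1)r$, and those of $\mathfrak t(v^ix)$ in $Hz_{ir+1}$.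

**Hypothesis (A1).** From $x$ follow the tail to a point of $Y_0\cap C_0x$, make an $R_{C_0}|Y_0$-step to the start of the first syllable path, and follow the successive syllable paths for $1\le k\le rs$. The end of the $k$-th lies in $Y_0\cap C_0hz_k$, where $z_{k+1}=bhz_k$ with the corresponding $b,h$. Since $C_0z_{k+1}=C_0bhz_k\subset Bhz_k$, any point of $Y_0\cap C_0z_{k+1}$ is joined to this end by an $R_B|Y_0$-step. For $k<rs$ we use this to pass to the start of the next syllable path. For $k=rs$ we use it to pass to the endpoint in $Y_0\cap C_0v^sx$ of the tail of $v^sx$, which we then follow backwards. The $K$-edges are as required. For $s\ge2$ the edges of $\mathfrak m(vx)$ lie in the classes $Hz_k$ with $r<k\le2r$. These differ from the classes of both tails ($k=1$ and $k=rs+1$) and of the other mains, and within one syllable path each edge is traversed exactly once.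

**Hypothesis (A2).** This follows from (5) and $m_h\ne\emptyset$; note that $jr+1$ lies in $(ir,(i+1)r]$ only for $j=i$.

**Hypothesis (A4).** By (5), $K(\Lambda)$ contains finitely many edges in each $H$-class: those of at most one syllable path and at most one tail. Suppose $\Lambda=(l,V_lx)$ and $\Lambda'=(l',V_{l'}gx)$ share infinitely many $K$-edges. Then they visit infinitely many common $H$-classes. Under $Hg_0x\leftrightarrow g_0^{-1}H$ the classes visited by $\Lambda$ become the vertices $g_k^{-1}H$ of $\mathbb B$. If $g_{k+1}=bhg_k$, then $g_k^{-1}H$ and $g_{k+1}^{-1}H$ are both adjacent to $g_k^{-1}h^{-1}B=g_{k+1}^{-1}B$. So around $g_k^{-1}H$ we see the $B$-type neighbors $g_k^{-1}B$ and $g_k^{-1}h^{-1}B$, distinct because $h\notin C_0$. Consecutive $H$-type vertices are distinct by (5). Hence the $g_k^{-1}H$ are the $H$-type vertices of a reduced bi-infinite path. It is $v_l$-invariant because $g_{k+r}^{-1}H=v_l^{-1}g_k^{-1}H$, so it is the axis of $v_l$. Likewise the classes visited by $\Lambda'$ lie on $g^{-1}\mathrm{axis}(v_{l'})$, the axis of $g^{-1}v_{l'}g$. The two axes have infinite overlap. By 9.7, $V_l=g^{-1}V_{l'}g$ and $l=l'$. By malnormality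 $g\in V_l$, so $\Lambda=\Lambda'$.

**What goes wrong with (A3) in the obvious action.** The obvious choice of $X$ is coinduction from $H$ to $G$: let $X_G=\{f:G\to X_H:\ f(hg)=hf(g)\ (h\in H)\}$ with $(g'f)(g)=f(gg')$ and the product measure on $X_H^{H\backslash G}$, and $p(f)=f(1)$ (times a Bernoulli factor, if freeness is in doubt). Then $p(z_k)=p(g_kx)=f(g_k)$. The cosets $Hg_k$ are distinct, so these points are independent with the law of $X_H$. For a fixed syllable $h$, the numbers $|m_h(p(z_k))|$, with $k$ in a residue class mod $r$, are i.i.d. If $|m_h|$ is essentially unbounded, their supremum along a.e. line is infinite and no invariant finite $\rho$ exists. The induction hypothesis says that certain sets generate, and gives no bound on $|m_h|$.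

So we want the values $p(z_k)$ to repeat periodically along each line. This happens if $G$ acts on the coinduced factor through a quotient $Q$ in which $v_l$ has finite order. To coinduce from $H$ we need $H$ to embed in $Q$. The next section provides such a quotient.

## 11. Killing large powers of hyperbolic elements by windmills

We keep the notation of 9.7. The constants are
$$\Delta=2L+3\ge7,\qquad N\ge3\Delta,\qquad T=2N\ge6\Delta,\qquad\Delta'=2\Delta+2,\qquad T-\Delta'-2\Delta\ge2\Delta-2\ge\Delta.\tag{6}$$
Nontrivial elements of $M_\alpha$ have translation length at least $T$, since translation lengths of hyperbolic elements are at least 2.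

**Proposition 11.1.** *Let $N\ge3\Delta$ and $M=\langle\langle v_1^N,\dots,v_q^N\rangle\rangle$. Every nontrivial element of $M$ is hyperbolic on $\mathbb B$. In particular $H\to Q:=G/M$ is injective, and $v_l$ has finite order in $Q$.*

The plan is to build $M$ from inside as an increasing union of subgroups, each controlled by an invariant subtree.

**Definition 11.2 (windmill).** A windmill $(W,P_0)$ is a nonempty subtree $W\subset\mathbb B$ invariant under a subgroup $P_0\le M$ all of whose nontrivial elements are hyperbolic, such that each $\alpha\in\mathcal A$ that is not captured (captured means $M_\alpha\le P_0$) satisfies $|\alpha\cap W|<\Delta'$.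

**Example 11.3.** $(\{o\},1)$, for a vertex $o$, is a windmill: nothing is captured and $|\alpha\cap\{o\}|=0$ or the intersection is empty. In the other direction, if $\alpha$ is captured, then $\alpha\subset W$, because $W$ is invariant under a hyperbolic element with axis $\alpha$.

*Proof of Proposition 11.1.* Given a windmill $(W,P_0)$ we construct a larger one.

**Step 1: the abstract free product and its tree.** Let $\mathcal S$ be the set of uncaptured axes meeting $W$. It is $P_0$-invariant. $P_0$ acts freely on it: if $p\alpha=\alpha$, then $p$ preserves the nonempty finite segment $\alpha\cap W$, so $p$ is elliptic, hence $p=1$. Let $\mathcal S_0$ be a set of orbit representatives, let $P=P_0*\big(*_{\alpha\in\mathcal S_0}M_\alpha\big)$ be the abstract free product and $\varphi:P\to G$ the natural map. Let $\mathbb T$ be the Bass–Serre tree of this star of groups with center $P_0$ and trivial edge groups. Its vertices are the $W$-vertices $gP_0$ and the axis-vertices $gM_\alpha$, $\alpha\in\mathcal S_0$; each $g\in P$ and $\alpha\in\mathcal S_0$ give an edge between $gP_0$ and $gM_\alpha$. To $gP_0$ and $gM_\alpha$ we associate the pieces $\varphi(g)W$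 and $\varphi(g)\alpha$ in $\mathbb B$. This is well defined, since $P_0W=W$ and $M_\alpha\alpha=\alpha$. The neighbors of $gP_0$ are the $gpM_\alpha$ with pieces $\varphi(g)p\alpha$, $p\in P_0$. By freeness of $P_0\curvearrowright\mathcal S$ distinct neighbors have distinct lines as pieces, and the set of these lines is $\varphi(g)\mathcal S$. The neighbors of the axis-vertex $M_\alpha$ are the $mP_0$ with pieces $mW$, $m\in M_\alpha$. All axis-pieces are in $\mathcal A$, and adjacent pieces meet.

**Step 2: paths in $\mathbb T$ give geodesics in $\mathbb B$.** Consider a reduced path $W_0,\alpha_1,W_1,\dots,\alpha_k,W_k$ in $\mathbb T$, $k\ge1$, possibly infinite or bi-infinite. We use the same letters for the pieces. On the line $\alpha_i$ the nonempty segments $\alpha_i\cap W_{i-1}$ and $\alpha_i\cap W_i$ are, up to applying some $\varphi(g)$, of the form $m(\alpha\cap W)$ and $m'(\alpha\cap W)$ with $\alpha$ uncaptured and $m\ne m'$ in $M_\alpha$. So they have length $<\Delta'$ and are translates of each other along $\alpha_i$ by at least $T$. They are separated by a segment $J_i=[a_i,b_i]\subset\alpha_i$ of length $\ge T-\Delta'$ meeting $W_{i-1}$ only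 in $a_i$ and $W_i$ only in $b_i$. Consider the concatenation
$$J_1\,[b_1,a_2]\,J_2\,[b_2,a_3]\cdots J_k,\qquad[b_i,a_{i+1}]\subset W_i.$$
If $b_i\ne a_{i+1}$, there is no backtracking at $b_i$ or $a_{i+1}$, since the adjacent edges of $J_i$ and $J_{i+1}$ are not in $W_i$. If $b_i=a_{i+1}$, the backtracking is along $\alpha_i\cap\alpha_{i+1}$; here $\alpha_i\ne\alpha_{i+1}$ by Step 1, so its length is $<\Delta$. Hence each $J_i$ loses less than $\Delta$ at each end. After cancellation it retains a subsegment of length at least $T-\Delta'-2\Delta\ge\Delta$, by (6). The result is a path without backtracking, that is, a geodesic.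

**Step 3: $\varphi$ is injective and nontrivial elements of $\varphi(P)$ are hyperbolic.** Let $g\in P\setminus1$. If $g$ is elliptic on $\mathbb T$, it is conjugate to a nontrivial element of $P_0$ or some $M_\alpha$, and $\varphi(g)$ is hyperbolic. If $g$ is hyperbolic on $\mathbb T$, apply Step 2 to its axis. The $J_i$ and the cancellations are determined by the pieces, so the resulting bi-infinite geodesic is $\varphi(g)$-invariant, and for some fixed $k\ne0$ the element $\varphi(g)$ takes the trimmed $J_i$ to the trimmed $J_{i+k}$ for all $i$. So it translates the geodesic nontrivially and is hyperbolic.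

**Step 4: the new subtree.** Let $W'=\bigcup_{g\in P}\varphi(g)\big(W\cup\bigcup\mathcal S\big)$, the union of all pieces. The set $Z=W\cup\bigcup\mathcal S$ is connected. $P_0$ preserves it, and $m\in M_\alpha$ with $\alpha\in\mathcal S_0$ moves it to a set that also contains $\alpha$. So for $g=s_1\cdots s_j$ with $s_i$ in $P_0$ or in some $M_\alpha$, consecutive sets among $Z,\varphi(s_1)Z,\varphi(s_1s_2)Z,\dots,\varphi(g)Z$ meet. Hence $W'$ is a $\varphi(P)$-invariant subtree. We claim:
$$\text{if }\beta\in\mathcal A\text{ and }M_\beta\not\le\varphi(P),\text{ then }|\beta\cap W'|<2\Delta.\tag{7}$$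

First, $\beta$ misses every $W$-piece. If $\beta\cap\varphi(g)W\ne\emptyset$, then $\varphi(g)^{-1}\beta$ meets $W$, so it is captured by $P_0$ or lies in $\mathcal S$, where it is some $p\alpha$ with $\alpha\in\mathcal S_0$, $p\in P_0$. In both cases $M_\beta\le\varphi(P)$. Likewise $\beta$ is different from every axis-piece $\varphi(g)\alpha$, since $M_{\varphi(g)\alpha}=\varphi(g)M_\alpha\varphi(g)^{-1}\le\varphi(P)$.

Let $x,y\in\beta\cap W'$ be vertices; we bound $d(x,y)$. Then $[x,y]\subset\beta\cap W'$, and $x,y$ lie on axis-pieces belonging to vertices $a,a'$ of $\mathbb T$. If $a=a'$, then $[x,y]$ lies in the overlap of two distinct axes and $d(x,y)<\Delta$. Otherwise the path in $\mathbb T$ from $a$ to $a'$ is $a,W_1,a_2,W_2,\dots,W_k,a'$ with $k\ge1$. Go from $x$ along the line $a$ to the first point $b\in W_1$; then inside $W_1$ and along $J_2$ (the segment of the line $a_2$ between $W_1$ and $W_2$ as in Step 2), and so on, to $W_k$; then from a point $c\in W_k$ along $a'$ to $y$, where $[c,y]\cap W_k=\{c\}$. Since $\beta$ misses the $W$-pieces, $x\ne b$ and $y\ne c$.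

*If $k\ge2$:* as in Step 2, $J_2$ loses less than $\Delta$ at each end. Backtracking with $[x,b]$ or $[c,y]$, even if it consumes these segments completely, takes place inside the intersection of two distinct lines of $\mathcal A$. So the reduced path $[x,y]$ contains a subsegment of $J_2$ of length $\ge\Delta$, contained in $\beta\cap a_2$. This contradicts $\beta\ne a_2$.

*If $k=1$ and $b\ne c$:* the path $[x,b][b,c][c,y]$ is reduced, because $[b,c]\subset W_1$ while the adjacent edges of the outer segments are not in $W_1$. So $b\in[x,y]\cap W_1\subset\beta\cap W_1$, a contradiction.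

*If $k=1$ and $b=c$:* $[x,y]=[x,d]\cup[d,y]$, where $d$ is the point at which the backtracking of $[x,b][b,y]$ ends, with $[x,d]\subset\beta\cap a$ and $[d,y]\subset\beta\cap a'$. So $d(x,y)<2\Delta$. This proves (7).

**Step 5: $(N_1(W'),\varphi(P))$ is a windmill**, where $N_1$ denotes the $1$-neighborhood. Invariance is clear, $\varphi(P)\le M$, and hyperbolicity is Step 3. Let $M_\beta\not\le\varphi(P)$. If $\beta$ meets $W'$, then passing to $N_1(W')$ adds at most one edge at each end of $\beta\cap W'$, so $|\beta\cap N_1(W')|\le(2\Delta-1)+2<\Delta'$. If $\beta\cap W'=\emptyset$, then $\beta\cap N_1(W')$ is connected and consists of vertices at distance 1 from $W'$. Two such vertices are not adjacent in a tree, so it is at most one vertex.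

**Step 6: exhaustion.** Start with $(\{o\},1)$ and iterate. The subtrees grow by at least a $1$-neighborhood each time, so they exhaust $\mathbb B$, and the groups increase. Each $\alpha\in\mathcal A$ meets some $W$ and is captured at the next step at the latest. So the union of the groups contains all $M_\alpha$, that is, all conjugates of the $v_l^{N}$; as it lies in $M$, it equals $M$. Hence nontrivial elements of $M$ are hyperbolic. Elements of $H$ are elliptic, so $H\cap M=1$. And $v_l^N\in M$. $\square$

## 12. The inductive step

*Proof of Theorem 6.4.* Induct on $m$. The case $m=0$ is Proposition 8.1. Let $m\ge1$, in the notation of Section 10: $\mathcal C$ consists of $C_1,\dots,C_p$, of $V_1,\dots,V_q$ with $v_l$ as in (2), and possibly of $B$; and $X_H,K_H,Y_0,\dots,Y_p$ is an $n$-good structure for $(H;C_0,\dots,C_p)$ with disjoint $Y_i$.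

**Step 1: the action.** Let $N$ and $Q$ be as in Proposition 11.1; if $q=0$ take $Q=G$. So $H\le Q$. Let
$$X_Q=\{f:Q\to X_H:\ f(hq)=hf(q)\ (h\in H)\},\qquad(q'f)(q)=f(qq').$$
This is a left action of $Q$. Choosing representatives of the cosets $Hq$ identifies $X_Q$ with $X_H^{H\backslash Q}$ with the product measure. This measure is invariant because $Q$ permutes the coordinates and acts on them through elements of $H$. Evaluation $\varepsilon(f)=f(1)$ is measure preserving, and $\varepsilon(hf)=f(h)=h\varepsilon(f)$. Let $G$ act on $X_Q$ through $Q$ and put $X=X_Q\times\{0,1\}^G$ with the Bernoulli action on the second factor. Then $G$ acts freely on $X$, and $p(x)=\varepsilon(x_Q)$, where $x_Q$ is the $X_Q$-coordinate, is measure preserving and $H$-equivariant. Section 10 applies: with $K$, $Y_i$ pulled back and $E$ as in (3), $K\cup E$ generates $R_G$, $C(K)+\sum_{i\ge0}\mu(Y_i)\le n$, and (A1), (A2), (A4) hold.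

**Step 2: (A3).** The number $|\mathfrak m_l(x)|+|\mathfrak t_l(x)|$ is determined by the points $p(g_kx)=\varepsilon(g_kx_Q)$, $1\le k\le r_l$, so it depends only on $x_Q$. As $v_l^N$ acts trivially on $X_Q$, this function is $N$-periodic along $V_l$-orbits. So
$$\rho_l(x)=\max_{0\le i<N}\big(|\mathfrak m_l|+|\mathfrak t_l|\big)(v_l^ix)$$
is finite, $V_l$-invariant, and bounds $|\mathfrak m_l|+|\mathfrak t_l|$.

**Step 3: absorbing the lines.** Lemma 7.3 gives, on an extension, sets $Y_{V_l}$ meeting a.e. $V_l$-orbit and $\tilde K\subset K$ such that
$$\tilde K\cup R_B|Y_0\cup\bigcup_{i\ge1}R_{C_i}|Y_i\cup\bigcup_lR_{V_l}|Y_{V_l}\ \text{ generates } R_G,$$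
$$C(\tilde K)+\mu(Y_0)+\sum_{i\ge1}\mu(Y_i)+\sum_l\mu(Y_{V_l})=C(K)+\sum_{i\ge0}\mu(Y_i)\le n.$$
If $q=0$ this holds with $\tilde K=K$.

**Step 4: the group $B$.** If $B\in\mathcal C$, put $Y_B=Y_0$; it meets a.e. $C_0$-orbit, hence a.e. $B$-orbit. If not, (OW) gives an automorphism of $Y_0$ generating $R_B|Y_0$; we replace $R_B|Y_0$ by its graph, of cost at most $\mu(Y_0)$, and add this graph to $\tilde K$. In both cases $(G;\mathcal C)$ is $n$-good. $\square$

With Section 6 this completes the proof of Theorem A.

## 13. Measure free factors

*Proof of Theorem B.* **($\Leftarrow$)** Let $C$ be maximal abelian and let $G$ be an ICE group over $F_n$. By Theorem 6.4 some conjugate makes $(G;gCg^{-1})$ $n$-good. If $R_G=R_{gCg^{-1}}*S$, then the automorphism $x\mapsto g^{-1}x$ of $X$ preserves $R_G$ and takes $(x,gcg^{-1}x)$ to $(g^{-1}x,cg^{-1}x)$, so it gives $R_G=R_C*g^{-1}(S)$. Hence we may assume that $(G;C)$ is $n$-good with $X,K,Y$. We have $R_C|Y$ at our disposal, and we need all of $R_C$ as a factor.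

**Step 1: a treeing.** Let $Q_Y$ be the graph of an automorphism of $Y$ generating $R_C|Y$ (OW). Then $T=K\cup Q_Y$ generates $R_G$ and has cost at most $C(K)+\mu(Y)\le n=C(R_G)$, the equality being Proposition 4.2. So $T$ is a treeing by (G4), and $C(K)+\mu(Y)=n$.

**Step 2: collapsing onto $Y$.** For $x\notin Y$ let $f(x)=\{x,x'\}$ be the first edge of a Borel chosen shortest $T$-path from $x$ to $Y$. Since $x\notin Y$, $f(x)\in K$. The map $f$ is injective, because $x$ is the endpoint of $f(x)$ farther from $Y$. Iterating $x\mapsto x'$ lowers the distance to $Y$ by one each time, and so defines $\pi:X\to Y$ with $\pi|_Y=\mathrm{id}$. Let $K_1=K\setminus f(X\setminus Y)$. By counting, $C(K_1)=C(K)-1+\mu(Y)$. Let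
$$K_2=\{\{\pi(a),\pi(b)\}:\{a,b\}\in K_1,\ \pi(a)\ne\pi(b)\}.$$
Then $C(K_2)\le C(K_1)$: for each $K_1$-edge at $a$ let $a$ send $\frac12$ to $\pi(a)$; the expected mass sent is $C(K_1)$, and each point $y$ receives at least $\frac12\deg_{K_2}(y)$. Apply $\pi$ to $T$-paths between points of $Y$: edges $\{x,x'\}$ of $f(X\setminus Y)$ collapse since $\pi(x)=\pi(x')$, edges of $Q_Y$ stay, and edges of $K_1$ collapse or become edges of $K_2$. So $Q_Y\cup K_2$ generates $R_G|Y$. As $Y$ meets a.e. $C$-orbit, $R_C\cup K_2$ generates $R_G$.

**Step 3: the free factor.** Let $Q$ be a treeing of $R_C$ of cost 1, the graph of an automorphism generating it. Then $Q\cup K_2$ generates $R_G$ with cost at most $1+C(K_2)\le C(K)+\mu(Y)=n=C(R_G)$. By (G4) it is a treeing, and since the cost of the union must equal the sum, $Q$ and $K_2$ are essentially disjoint. Let $S$ be the relation generated by $K_2$. The $Q$-components are the $R_C$-classes and the $K_2$-components are the $S$-classes. A cycle in the bipartite graph of Definition 1.8 would give distinct points $x_1,\dots,x_{2j}$, consecutive ones being joined alternately by nontrivial geodesics in $Q$ and in $K_2$. Edges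 of different kinds do not cancel, so this would be a closed path of positive length without backtracking in a tree, which is impossible. So $R_G=R_C*S$.

**($\Rightarrow$)** Suppose $R_G=R_C*S$ and $C$ is not maximal abelian. Then there is $m\in G\setminus C$ commuting with $C$. The group $C$ is infinite, since $G$ is torsion-free. For each $x$ the classes $Cx\ne Cmx$ are distinct vertices of the tree over the class of $x$, and $Cmcx=Ccmx=Cmx$ for $c\in C$. So the vertex $Cmx$ depends only on the vertex $Cx$. The first edge of the geodesic from $Cx$ to $Cmx$ is a point of $Cx$ depending only on the class $Cx$. We have chosen, in a Borel way, one point in a.e. class of the aperiodic relation $R_C$, contradicting Lemma 1.3(a).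

**Free groups.** A free group $F$ of finite rank containing some $w\ne1$ is an ICE group with $m=0$. Its nontrivial maximal abelian subgroups are the maximal cyclic ones. If $\langle w\rangle$ is not one of them, it lies properly in some $\langle u\rangle$, so $w=u^k$ with $|k|\ge2$. Conversely, if $w=u^k$ with $|k|\ge2$, then $\langle w\rangle\subsetneq\langle u\rangle$. Thus $\langle w\rangle$ is a measure free factor if and only if $w$ is not a proper power. $\blacksquare$
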